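# Invariants of $\mathrm{GL}_n(\mathbb F_q)$ in polynomials modulo Frobenius powers

## 1. The Hilbert series of the invariants

Let $q$ be a prime power, $n\ge 1$ and $m\ge 0$ integers, and $S=\mathbb F_q[x_1,\dots,x_n]$ with $\deg x_i=1$. Identify $(\mathbb F_q)^n$ with the space of linear forms $S_1=\mathbb F_qx_1\oplus\cdots\oplus\mathbb F_qx_n$, with $x_i$ the $i$-th standard basis vector. Then $\mathrm{GL}_n(\mathbb F_q)$ acts on $S_1$ by matrix multiplication and on $S$ by linear substitutions of the variables. Let $\mathfrak m^{[q^m]}=(x_1^{q^m},\dots,x_n^{q^m})$. For a graded vector space $M=\bigoplus_dM_d$ write $\mathrm{Hilb}(M,t)=\sum_d\dim M_d\,t^d$. For $0\le k\le m$ put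
$${m \brack k}_{q,t}=\prod_{i=0}^{k-1}\frac{1-t^{q^m-q^i}}{1-t^{q^k-q^i}} .$$
Let $S_m=\mathbb F_q[y_1,\dots,y_m]$ with $\mathrm{GL}_m(\mathbb F_q)$ acting in the same way, and let $P_k\le\mathrm{GL}_m(\mathbb F_q)$ be the stabilizer of the span of $y_1,\dots,y_k$.

**Theorem 1.** For all $q$, $n$, $m$,
$$\mathrm{Hilb}\Big(\big(S/\mathfrak m^{[q^m]}\big)^{\mathrm{GL}_n(\mathbb F_q)},t\Big)=\sum_{k=0}^{\min(n,m)}t^{(n-k)(q^m-q^k)}{m\brack k}_{q,t}=\sum_{k=0}^{\min(n,m)}t^{(n-k)(q^m-q^k)}\,\frac{\mathrm{Hilb}(S_m^{P_k},t)}{\mathrm{Hilb}(S_m^{\mathrm{GL}_m(\mathbb F_q)},t)}. \tag{1}$$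

The formula is a conjecture of Lewis, Reiner and Stanton; the problem is taken from C. Drescher and A. V. Shepler, "Invariants of polynomials mod Frobenius powers", arXiv:1908.05259 (2019). Section 11 proves a version for every parabolic subgroup of $\mathrm{GL}_n(\mathbb F_q)$ (Theorem 2), and Section 12 derives a formula for cofixed spaces (Corollary 3) and a base-change statement (Corollary 4).

Let us read the statement slowly. Write $Q=q^m$, let $p$ be the characteristic of $\mathbb F_q$, and put
$$V=S_1,\qquad G=\mathrm{GL}(V),\qquad T=T_{n,m}=S/\mathfrak m^{[Q]},\qquad h(t)=\mathrm{Hilb}(T^G,t).$$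
If $a_1,\dots,a_n\in\mathbb F_q$ then $\big(\sum a_ix_i\big)^Q=\sum a_ix_i^Q$, so $\mathfrak m^{[Q]}$ is stable under $G$ and $G$ acts on $T$. The monomials $x^\alpha$ with all $\alpha_j\le Q-1$ form a basis of $T$, so $\dim T=Q^n$. The question is how many invariants this finite-dimensional representation has in each degree.

The $(q,t)$-binomial is a graded form of the Gaussian binomial: as $t\to1$ it tends to $\prod_{i<k}\frac{q^m-q^i}{q^k-q^i}$, the number of $k$-dimensional subspaces of $\mathbb F_q^m$. For example, for $q=2$, $m=2$, $k=1$ it equals $\frac{1-t^3}{1-t}=1+t+t^2$, and $\mathbb F_2^2$ has three lines. So the formula predicts that $\dim T^G$ is the number of subspaces of $\mathbb F_q^m$ of dimension at most $n$. This number is also the number of $G$-orbits on $\mathrm{Hom}(\mathbb F_q^n,\mathbb F_q^m)$, because two linear maps are in the same orbit under precomposition exactly when they have the same image. The proof grows out of this coincidence.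

## 2. One variable, one Frobenius step, and $q=n=m=2$

**The case $n=1$.** Here $T=\mathbb F_q[x]/(x^Q)$ and $G=\mathbb F_q^\times$ acts by $x\mapsto cx$. The monomial $x^i$ is invariant exactly when $(q-1)\mid i$, so
$$h(t)=1+t^{q-1}+t^{2(q-1)}+\dots+t^{Q-1}.$$
In (1) (for $m\ge1$) the term $k=0$ is $t^{q^m-1}$ and the term $k=1$ is $\frac{1-t^{q^m-1}}{1-t^{q-1}}$. Their sum is the same polynomial.

**The case $m=1$.** Here $x_i^q=0$, and (1) predicts $t^{n(q-1)}+1$. Let us verify this by hand. Diagonal matrices force every exponent in an invariant to be divisible by $q-1$, so each exponent is $0$ or $q-1$. Permutation matrices then force an invariant of degree $j(q-1)$ to be a multiple of $e_j=\sum_{|I|=j}\prod_{i\in I}x_i^{q-1}$. Suppose $0<j<n$ and substitute $x_2\mapsto x_2+x_1$. The terms with $2\notin I$ do not change, and neither do those with $1,2\in I$, since $x_1^{q-1}(x_1+x_2)^{q-1}=x_1^{q-1}x_2^{q-1}$. So $e_j$ changes by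
$$\sum_{I'\subseteq\{3,\dots,n\},\,|I'|=j-1}\big((x_1+x_2)^{q-1}-x_2^{q-1}\big)\prod_{i\in I'}x_i^{q-1}.$$
There is at least one such $I'$, because $0\le j-1\le n-2$, and the coefficient of $x_1x_2^{q-2}\prod_{i\in I'}x_i^{q-1}$ is $q-1=-1\ne0$. So $e_j$ is not invariant. For $j=n$, the top degree of $T$ is one-dimensional and $G$ acts on it by a homomorphism $G\to\mathbb F_q^\times$. This is trivial on transvections, which have order $p$, and on diagonal matrices, since $c^{q-1}=1$. These generate $G$, so $(x_1\cdots x_n)^{q-1}$ is invariant. Hence $h(t)=1+t^{n(q-1)}$.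

**The case $q=n=m=2$.** Formula (1) predicts $t^6+t^2(1+t+t^2)+1=1+t^2+t^3+t^4+t^6$. Write $x,y$ for the variables, so $T=\mathbb F_2[x,y]/(x^4,y^4)$. The group is generated by the swap of $x$ and $y$ and by $\theta:y\mapsto x+y$.

- Degree 1: the only nonzero swap-invariant element is $x+y$, and $\theta(x+y)=y$. There are no invariants.
- Degree 2: $a(x^2+y^2)+bxy$ goes under $\theta$ to $ay^2+bx^2+bxy$, so $a=b$. One invariant, $x^2+xy+y^2$.
- Degree 3: for $a(x^3+y^3)+b(x^2y+xy^2)$, note that $\theta(x^3+y^3)=x^2y+xy^2+y^3$ and $\theta(x^2y+xy^2)=x^2y+xy^2$. So $a=0$. One invariant, $x^2y+xy^2$.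
- Degree 4: $\theta(x^2y^2)=x^2y^2$, and $\theta(x^3y+xy^3)=x^2y^2+xy^3$. One invariant, $x^2y^2$.
- Degree 5: $\theta(x^3y^2+x^2y^3)=x^2y^3$. There are no invariants.
- Degree 6: $x^3y^3$ is invariant, by the argument for the top degree given above.

The prediction holds, and the total $5$ is the number of subspaces of $\mathbb F_2^2$.

## 3. Why Dickson's invariants in $S$ are not enough

The first thing to try is to use the known ring $S^G$. It is a polynomial ring on generators of degrees $q^n-q^i$, $0\le i<n$ (this is a case of Lemma 4.3 below, with $m$ replaced by $n$). One would like to take the image of $S^G$ in $T$ and compute its Hilbert series. In the example $q=n=m=2$ this works: the invariants are the images of $1$, $d=x^2+xy+y^2$, $x^2y+xy^2$, $d^2$ and $d^3$.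

It stops working at the passage from $S^G$ to $T^G$. The order of $G$ is divisible by $p$ for $n\ge 2$, so taking invariants does not preserve surjections, and $S^G\to T^G$ need not be onto. Take $n=2$, $m=1$, $q\ge3$. By Section 2 the element $(x_1x_2)^{q-1}$ of degree $2(q-1)$ lies in $T^G$. But $S^G$ is generated in degrees $q^2-q$ and $q^2-1$, so it is zero in all degrees strictly between $0$ and $q(q-1)$, and $0<2(q-1)<q(q-1)$. So this invariant does not come from $S^G$.

We need another ring that maps onto $T$, whose invariants we can count and can prove to map onto $T^G$. The count of orbits at the end of Section 1 tells us which ring to build. We want to deform $T$ into an algebra of functions on the finite set $\mathrm{Hom}(\mathbb F_q^n,\mathbb F_q^m)$, where invariants are functions constant on orbits. The defining equation $x_j^Q=0$ should become an equation with $Q$ distinct roots forming a copy of $\mathbb F_q^m$. We first collect what is needed about such equations.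

## 4. Linearized polynomials and the invariants of parabolic subgroups

**Definition.** A *linearized polynomial* is one of the form $\sum_i a_iX^{q^i}$. As a function of $X$ it is $\mathbb F_q$-linear. For a finite-dimensional $\mathbb F_q$-subspace $U$ of an integral domain containing $\mathbb F_q$, put $f_U(X)=\prod_{u\in U}(X-u)$.

**Lemma 4.1.** If $\dim U=k$, then $f_U=X^{q^k}+\sum_{i<k}c_i(U)X^{q^i}$ is linearized. Its derivative is the constant $c_U:=\prod_{0\ne u\in U}u$, with $c_{\{0\}}=1$.

*Proof.* For $k=0$, $f_U=X$. If $U=U'\oplus\mathbb F_qu$, then, $f_{U'}$ being $\mathbb F_q$-linear by induction,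
$$f_U(X)=\prod_{a\in\mathbb F_q}f_{U'}(X-au)=\prod_{a\in\mathbb F_q}\big(f_{U'}(X)-af_{U'}(u)\big)=f_{U'}(X)^q-f_{U'}(u)^{q-1}f_{U'}(X),$$
by the identity $\prod_a(Y-aZ)=Y^q-Z^{q-1}Y$. This is linearized. The derivative of a linearized polynomial is its coefficient of $X$. For $f_U$ that coefficient is $\prod_{0\ne u}(-u)$, which equals $\prod_{0\ne u}u$ because $u\mapsto-u$ permutes $U\setminus\{0\}$. $\square$

For instance, if $U=\mathbb F_qy$ then $f_U=X^q-y^{q-1}X$ and $c_U=-y^{q-1}$.

**Lemma 4.2.** Let $\dim U=k$. Then $\sum_{u\in U}u^e=0$ for $0\le e<q^k-1$ and $\sum_{u\in U}u^{q^k-1}=c_U$ (with $0^0=1$).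

*Proof.* Let $0\le e\le q^k-1$. Lagrange interpolation at the $q^k$ points of $U$ gives $X^e=\sum_{u\in U}u^e\prod_{v\ne u}\frac{X-v}{u-v}$. Compare coefficients of $X^{q^k-1}$, noting that $\prod_{v\ne u}(u-v)=f_U'(u)=c_U$ for every $u$. The result is $c_U^{-1}\sum_uu^e=1$ if $e=q^k-1$, and $0$ otherwise. $\square$

Let $W=\langle y_1,\dots,y_m\rangle\subset S_m$. For subspaces $U\subseteq W$ of dimension $k$, $c_i(U)$ is homogeneous of degree $q^k-q^i$, and $\deg c_U=q^k-1$. Put
$$f=f_W=X^Q+\sum_{i<m}c_iX^{q^i},\qquad c_i=c_i(W),\qquad D=\mathbb F_q[c_0,\dots,c_{m-1}]\subseteq S_m .$$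

The next lemma computes the Hilbert series on the right of (1). It also says which elements generate $S_m^{P_k}$ over $D$; this will be decisive in Section 9. It is stated for flags, with equalities allowed, because Section 11 needs that.

**Lemma 4.3.** Let $0=F_0\subseteq F_1\subseteq\dots\subseteq F_\ell\subseteq F_{\ell+1}=W$, $B_i=\dim F_i$, $\beta_i=B_i-B_{i-1}$ for $1\le i\le\ell+1$, and let $P\le\mathrm{GL}(W)$ be the stabilizer of the flag. Then $S_m^P$ is generated as a $D$-algebra by the coefficients of $f_{F_1},\dots,f_{F_\ell}$. It is a polynomial algebra on generators of degrees $q^{B_i}-q^{B_{i-1}+l}$, $1\le i\le\ell+1$, $0\le l<\beta_i$. In particular $D=S_m^{\mathrm{GL}(W)}$ is polynomial on $c_0,\dots,c_{m-1}$.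

*Proof.* **Step 1: factor the polynomials, to get few enough generators.** The map $f_{F_{i-1}}$ is $\mathbb F_q$-linear on $F_i$ with kernel $F_{i-1}$, so $f_{F_{i-1}}(F_i)$ is an $\mathbb F_q$-space of dimension $\beta_i$. Let $g_i$ be the monic linearized polynomial with this root set. Its roots have degree $q^{B_{i-1}}$, so its coefficient of $X^{q^l}$ has degree $q^{B_{i-1}}(q^{\beta_i}-q^l)=q^{B_i}-q^{B_{i-1}+l}$. Moreover $f_{F_i}=g_i\circ f_{F_{i-1}}$: both are monic of degree $q^{B_i}$ and vanish on $F_i$.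

**Step 2: two descriptions of one algebra.** Let $R'$ be the $D$-algebra generated by the coefficients of $f_{F_1},\dots,f_{F_\ell}$. Let $R''$ be the $\mathbb F_q$-algebra generated by the non-leading coefficients of $g_1,\dots,g_{\ell+1}$; there are $\sum\beta_i=m$ of these. Composing, $f_{F_i}=g_i\circ\dots\circ g_1$ has coefficients in $R''$ for all $i\le\ell+1$, so $R'\subseteq R''$ (for $i=\ell+1$ this says $D\subseteq R''$). Conversely, a linearized polynomial $h$ can be divided on the right by a monic linearized polynomial $e$ of degree $q^k$. If $h$ has leading term $aX^{q^s}$ with $s\ge k$, subtract $a\,e(X)^{q^{s-k}}$ and repeat. This uses only ring operations on the coefficients and ends with $h=g\circ e+r$, $\deg r<q^k$. The pair $(g,r)$ is unique, since $(g-g')\circ e=r'-r$ forces $g=g'$ by degrees. So dividing $f_{F_i}$ by $f_{F_{i-1}}$ over $R'$ produces $g_i$ with remainder $0$, and $R''\subseteq R'$. Hence $R'=R''$. The group $P$ permutes each $F_i$, so the coefficients of each $f_{F_i}$ are $P$-invariant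 and $R''\subseteq S_m^P$.

**Step 3: equality, by comparing field degrees.** Each $w\in W$ is a root of the monic polynomial $f\in D[X]$, so $S_m$ is integral over $D\subseteq R''$, hence a finitely generated $R''$-module. Therefore $R''$ has transcendence degree $m$. Its $m$ generators are algebraically independent and form a homogeneous system of parameters of $S_m$. Since the polynomial ring $S_m$ is Cohen–Macaulay, it is free over $R''$. Its rank is $\mathrm{Hilb}(S_m,t)/\mathrm{Hilb}(R'',t)$ at $t=1$, the product of the degrees of the generators: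
$$[\mathrm{Frac}\,S_m:\mathrm{Frac}\,R'']=\prod_{i,l}\big(q^{B_i}-q^{B_{i-1}+l}\big)=\prod_iq^{B_{i-1}\beta_i}\,|\mathrm{GL}_{\beta_i}(\mathbb F_q)|=|P| .$$
The last equality holds because $P$ consists of block triangular matrices and $\sum_iB_{i-1}\beta_i=\sum_{j<i}\beta_j\beta_i$. As $P$ acts faithfully, $[\mathrm{Frac}\,S_m:\mathrm{Frac}(S_m^P)]=|P|$ too, so $\mathrm{Frac}\,R''=\mathrm{Frac}(S_m^P)$. Now $S_m^P$ is integral over $R''$ and lies in $\mathrm{Frac}\,R''$, and the polynomial ring $R''$ is integrally closed. So $S_m^P=R''$. The case $\ell=0$ gives $S_m^{\mathrm{GL}(W)}=D$. $\square$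

**Example.** Let $q=m=2$ and $F_1=\langle y_1\rangle$. Then $f_{F_1}=X^2+y_1X$, and $g_2=X^2+vX$ with $v=f_{F_1}(y_2)=y_2^2+y_1y_2$. So $S_2^{P_1}=\mathbb F_2[y_1,v]$, with degrees $1$ and $2$. Composing, $f=X^4+(y_1^2+v)X^2+vy_1X$, so $c_1=y_1^2+y_1y_2+y_2^2$ and $c_0=y_1y_2(y_1+y_2)$.

For the single subspace $U_k=\langle y_1,\dots,y_k\rangle$ the degrees are $q^k-q^i$ ($i<k$) and $q^m-q^i$ ($k\le i<m$), while $D$ has degrees $q^m-q^i$ ($i<m$). Hence
$$\frac{\mathrm{Hilb}(S_m^{P_k},t)}{\mathrm{Hilb}(D,t)}=\prod_{i<k}\frac{1-t^{q^m-q^i}}{1-t^{q^k-q^i}}={m\brack k}_{q,t}, \tag{2}$$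
and the two right-hand sides of (1) agree.

## 5. A flat family over the Dickson algebra

Put
$$A=D[x_1,\dots,x_n]/(f(x_1),\dots,f(x_n)),\qquad \deg x_i=1 .$$
Since $f$ is homogeneous of degree $Q$ (with $\deg c_i=Q-q^i$), $A$ is graded. Since $f$ is $\mathbb F_q$-linear, $f(\sum a_ix_i)=\sum a_if(x_i)$, so $G$ acts on $A$ by graded $D$-algebra automorphisms. Since $f$ is monic of degree $Q$, $A$ is $D$-free on the monomials $x^\alpha$ with $0\le\alpha_j\le Q-1$. Let $D_+$ be the ideal of positive-degree elements of $D$. Modulo $D_+$ the polynomial $f$ becomes $X^Q$, so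
$$A\otimes_D\mathbb F_q=A/D_+A=T .$$

Now look at the other end of the family. A linear map $\varphi\in\mathrm{Hom}_{\mathbb F_q}(V,W)$ defines a $D$-algebra map $A\to S_m$, $x_j\mapsto\varphi(x_j)$, because $f$ vanishes on $W$. Write $a(\varphi)$ for the image of $a$. Then
$$(ga)(\varphi)=a(\varphi\circ g)\quad(g\in G),\qquad\gamma\big(a(\varphi)\big)=a(\gamma\circ\varphi)\quad(\gamma\in\mathrm{GL}(W)). \tag{3}$$
The first holds because both sides are algebra maps sending $x_j$ to $\varphi(gx_j)$. The second holds because $\gamma$ fixes $D$.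

Let $L=\mathrm{Frac}(S_m)$. Over $L$ the polynomial $f$ has the $Q$ distinct roots $W$, so $L[x_1,\dots,x_n]/(f(x_1),\dots,f(x_n))$ is the algebra of functions on $W^n=\mathrm{Hom}(V,W)$. That is, evaluation identifies $A\otimes_DL$ with the algebra of all functions $\mathrm{Hom}(V,W)\to L$, and by (3) $G$ permutes the points. For a subgroup $H\le G$, $A^H$ is the kernel of $a\mapsto(ha-a)_{h\in H}$. Since $L$ is flat over $D$, $A^H\otimes_DL=(A\otimes_DL)^H$, the functions constant on $H$-orbits. So
$$\operatorname{rank}_DA^H=\#\big(\mathrm{Hom}(V,W)/H\big). \tag{4}$$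
For $H=G$ this is the number of subspaces of $W$ of dimension at most $n$, the value at $t=1$ predicted by (1).

**The obstacle: invariants may jump at the special fibre.** It is tempting to conclude that $\dim T^G=\operatorname{rank}_DA^G$. But the kernel of a matrix can grow under specialization, so a priori one only has $\dim T^G\ge\operatorname{rank}_DA^G$. Here is a small model. Over $\mathbb F_2[c]$ let an involution act on the free module with basis $e_1,e_2$ of degrees $0,1$ (and $\deg c=1$) by $e_1\mapsto e_1$, $e_2\mapsto e_2+ce_1$. After inverting $c$ the elements $e_2$, $e_2+ce_1$ form a basis that is permuted, and the invariants have rank $1$. At $c=0$ the action is trivial and the invariants have dimension $2$. Nothing said so far excludes this for $A$.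

What is needed is an upper bound for $\dim T^G$. For $G$ itself this is not easy to see. There is, however, a subgroup for which a leading-term argument gives the bound, namely a Borel subgroup: it fixes the line $\langle x_1\rangle$, so the filtration of $T$ by powers of $x_1$ is stable. And the index of the Borel subgroup is congruent to $1$ modulo $p$, so what we prove for it descends to $G$ by a transfer.

## 6. Borel orbits and Borel invariants satisfy the same recursion

Let $B=B_n\le G$ be the stabilizer of $\langle x_1\rangle\subset\langle x_1,x_2\rangle\subset\dots\subset V$. Let $N_B(n,m)=\#\big(\mathrm{Hom}(\mathbb F_q^n,\mathbb F_q^m)/B_n\big)$ and $[m]_q=\frac{q^m-1}{q-1}$, the number of lines in $\mathbb F_q^m$. For inductions allow $n=0$, with $T_{0,m}=\mathbb F_q$ and $B_0$ trivial.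

**Lemma 6.1.** $N_B(0,m)=N_B(n,0)=1$, and for $n,m\ge1$
$$N_B(n,m)=N_B(n-1,m)+[m]_q\,N_B(n-1,m-1).$$

*Proof.* If $n=0$ or $m=0$ there is only one map. Let $n,m\ge1$, and note that $B_n$ maps onto the group $B_{n-1}$ of $V/\langle x_1\rangle$. The maps with $\varphi(x_1)=0$ are the elements of $\mathrm{Hom}(V/\langle x_1\rangle,W)$, and their orbits are $B_{n-1}$-orbits; this gives the first term.

If $\varphi(x_1)\ne0$, the line $\lambda=\langle\varphi(x_1)\rangle$ depends only on the orbit, and there are $[m]_q$ possibilities. For fixed $\lambda$, $\varphi$ induces $\bar\varphi\in\mathrm{Hom}(V/\langle x_1\rangle,W/\lambda)$, and we claim that $\varphi\mapsto\bar\varphi$ gives a bijection from orbits with line $\lambda$ to $B_{n-1}$-orbits on $\mathrm{Hom}(V/\langle x_1\rangle,W/\lambda)$. It is well defined, and surjective because we can lift the values $\bar\varphi(x_j)$ and choose $\varphi(x_1)$ nonzero in $\lambda$. For injectivity let $\bar\varphi,\bar\varphi'$ be in one orbit. Lifting an element of $B_{n-1}$ to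 $B_n$ we may assume $\bar\varphi=\bar\varphi'$. Scaling $x_1$ we may assume $\varphi(x_1)=\varphi'(x_1)$. Then $\varphi'(x_j)-\varphi(x_j)\in\lambda=\mathbb F_q\varphi(x_1)$ for $j\ge2$, so a substitution $x_j\mapsto x_j+a_jx_1$ ($j\ge2$), which is in $B_n$, carries $\varphi$ to $\varphi'$. $\square$

For $q=n=m=2$: $N_B(1,2)=1+3=4$, $N_B(1,1)=2$, so $N_B(2,2)=4+3\cdot2=10$. Directly: $B$ has order $2$, its nontrivial element fixes the $4$ maps with $\varphi(x_1)=0$ among all $16$, and $\frac{16+4}2=10$.

**Proposition 6.2.** $\dim T_{n,m}^{B_n}\le N_B(n,m)$.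

*Proof.* We induct on $n$. If $n=0$ or $m=0$ then $T=\mathbb F_q$ and the claim is clear. Let $n,m\ge1$.

**Step 1: split the invariants by leading terms in $x_1$.** Let $R=\mathbb F_q[x_2,\dots,x_n]/(x_2^Q,\dots,x_n^Q)\cong T_{n-1,m}$, so $T=\bigoplus_{i=0}^{Q-1}x_1^iR$. Let $R_i\subseteq R$ be the space of all $h_0$ for which some $a\in T^B$ has the form
$$a=x_1^ih_0+x_1^{i+1}h_1+x_1^{i+2}h_2+\cdots,\qquad h_l\in R .$$
Then $R_i\cong(T^B\cap x_1^iT)/(T^B\cap x_1^{i+1}T)$, so $\dim T^B=\sum_{i=0}^{Q-1}\dim R_i$.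

**Step 2: two easy restrictions.** Applying $x_1\mapsto cx_1$ with $c\in\mathbb F_q^\times$ to $a$ gives $c^ih_0=h_0$. So $R_i\ne0$ implies $(q-1)\mid i$. Next, $B_{n-1}$ acting on $\langle x_2,\dots,x_n\rangle$ and fixing $x_1$ is a subgroup of $B_n$, and comparing coefficients of $x_1^i$ gives $R_i\subseteq R^{B_{n-1}}$.

**Step 3: for $i\le Q-q$, only exponents divisible by $q$ occur.** This is what replaces $m$ by $m-1$. Let $R^{(q)}\subseteq R$ be the span of the monomials in $x_2^q,\dots,x_n^q$; we claim $R_i\subseteq R^{(q)}$ if $i\le Q-q$. Fix $2\le j\le n$, let $a$ be as in Step 1, and let $\partial^{(r)}:R\to R$ be the linear map with $x_j^e\mu\mapsto\binom erx_j^{e-r}\mu$ on monomials ($\mu$ a monomial in the other variables, $e<Q$). Under $x_j\mapsto x_j+cx_1$, $c\in\mathbb F_q$, an element $h\in R$ becomes $\sum_rc^rx_1^r\,\partial^{(r)}h$. Let $1\le s\le q-1$. Since $i+s\le Q-1$, we may compare coefficients of $x_1^{i+s}$ in the invariance of $a$, and get $\sum_{r=0}^sc^r\partial^{(r)}h_{s-r}=h_s$, that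 is,
$$\sum_{r=1}^sc^r\,\partial^{(r)}h_{s-r}=0\qquad\text{for all }c\in\mathbb F_q .$$
The left side is a polynomial in $c$ of degree at most $q-1$ with coefficients in $R$, vanishing at $q$ points. By the Vandermonde determinant all its coefficients vanish. The coefficient of $c^s$ gives $\partial^{(s)}h_0=0$ for $1\le s\le q-1$.

Now $\partial^{(s)}$ sends distinct monomials to multiples of distinct monomials, or to $0$. So every monomial of $h_0$ has an $x_j$-exponent $e$ with $\binom es\equiv0\pmod p$ for $1\le s\le q-1$. If $e=qa'+b$ with $0<b<q$, then $(1+z)^e=(1+z^q)^{a'}(1+z)^b$ in characteristic $p$, and the coefficient of $z^b$ shows $\binom eb\equiv1$, a contradiction. So $q\mid e$. This holds for every $j$, which proves the claim.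

**Step 4: recognize $R^{(q)}$.** On polynomials over $\mathbb F_q$ the map $h\mapsto h^q$ is an $\mathbb F_q$-algebra homomorphism that commutes with $\mathbb F_q$-linear substitutions. It sends $x_j$ to $x_j^q$ and $x_j^{q^{m-1}}$ to $x_j^{Q}$, so it induces a $B_{n-1}$-equivariant isomorphism $T_{n-1,m-1}\cong R^{(q)}$. With Steps 2 and 3, $\dim R_i\le\dim T_{n-1,m-1}^{B_{n-1}}$ for $i\le Q-q$.

**Step 5: add up.** The multiples of $q-1$ in $[0,Q-1]$ are $Q-1=(q-1)[m]_q$ and $[m]_q$ smaller ones, all at most $Q-q$. For $i=Q-1$ use $R_{Q-1}\subseteq R^{B_{n-1}}$. So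
$$\dim T_{n,m}^{B_n}\le\dim T_{n-1,m}^{B_{n-1}}+[m]_q\dim T_{n-1,m-1}^{B_{n-1}}\le N_B(n-1,m)+[m]_qN_B(n-1,m-1)=N_B(n,m),$$
by induction and Lemma 6.1. $\square$

## 7. Lifting invariants from the special fibre

We use graded Nakayama over $D$ ($\mathbb F_q$ in degree $0$, nonnegatively graded): a graded module $M$ bounded below with $M=D_+M$ is zero. Three consequences will be used for finitely generated graded modules. First, homogeneous elements whose residues span $M/D_+M$ generate $M$. Second, if $M$ is graded free, homogeneous elements whose residues form a basis of $M/D_+M$ form a basis of $M$: they give a surjection onto $M$ from a free module with the same Hilbert series. In particular homogeneous elements with linearly independent residues can be completed to a homogeneous basis. Third, a graded direct summand $K$ of a graded free module is free: lift a homogeneous basis of $K/D_+K$ to get a surjection $F\to K$ with $F$ free; it splits, so $F\cong K\oplus N$, and $N/D_+N=0$ forces $N=0$.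

**Lemma 7.1.** Let $u:M\to N$ be a degree-preserving map of finitely generated graded free $D$-modules, $r=\operatorname{rank}\ker u$, and suppose $\dim\ker(u\otimes_D\mathbb F_q)\le r$. Then $\operatorname{im}u$ is a direct summand of $N$, $\ker u$ is a free direct summand of $M$, and $\ker u\otimes_D\mathbb F_q=\ker(u\otimes_D\mathbb F_q)$.

*Proof.* Let $\varrho=\operatorname{rank}M-r$, the rank of $u$ over $\mathrm{Frac}\,D$. By hypothesis $u\otimes\mathbb F_q$ has rank at least $\varrho$. So some members $e_1,\dots,e_\varrho$ of a homogeneous basis of $M$ have images in $N\otimes\mathbb F_q$ that are linearly independent. By Nakayama $u(e_1),\dots,u(e_\varrho)$ is part of a homogeneous basis of $N$. It spans a free summand $N'$ of rank $\varrho$, and $N/N'$ is free. The module $u(M)\supseteq N'$ also has rank $\varrho$, so $u(M)/N'$ is a torsion submodule of $N/N'$, hence zero. Thus $u(M)=N'$. Since $u$ maps $\bigoplus De_i$ isomorphically onto $N'=u(M)$, we get $M=\ker u\oplus\bigoplus De_i$, and $\ker u$ is free.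 Finally $N'\otimes\mathbb F_q\to N\otimes\mathbb F_q$ is injective. So $u\otimes\mathbb F_q$ is injective on $\bigoplus\mathbb F_q\bar e_i$ and zero on $\ker u\otimes\mathbb F_q$, which gives the last claim. $\square$

**Proposition 7.2.** $A^B$ is a graded direct summand of $A$, and $A^B\otimes_D\mathbb F_q=T^B$. The module $A^G$ is a graded free direct summand of $A$, and $A^G\otimes_D\mathbb F_q=T^G$. So if $h(t)=\sum_it^{e_i}$, then $A^G$ has a homogeneous $D$-basis of degrees $e_i$.

*Proof.* **Step 1: the Borel subgroup.** Apply Lemma 7.1 to $u:A\to\prod_{g\in B}A$, $a\mapsto(ga-a)_g$. Its kernel $A^B$ has rank $N_B(n,m)$ by (4). The kernel of $u\otimes\mathbb F_q$ is $T^B$, of dimension at most $N_B(n,m)$ by Proposition 6.2.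

**Step 2: descend to $G$ by transfer.** We have $[G:B]=\prod_{i=1}^n[i]_q\equiv1\pmod p$, since $[i]_q=1+q+\dots+q^{i-1}$. The map $\mathrm{Tr}=\sum_{gB\in G/B}g$ sends $A^B$ to $A^G$, is $D$-linear, and is multiplication by $[G:B]=1$ on $A^G$. So it is a projection, and $A^G$ is a direct summand of $A^B$, hence of $A$; it is free by Nakayama. Consequently $A^G\otimes\mathbb F_q\to A\otimes\mathbb F_q=T$ is injective, with image in $T^G$. If $\tau\in T^G\subseteq T^B$, lift it to $a\in A^B$ by Step 1. Then $\mathrm{Tr}(a)\in A^G$ maps to $[G:B]\tau=\tau$. $\square$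

We now know $\dim T^G$. The degrees $e_i$ are still unknown, and the generic fibre does not show them.

## 8. The residue pairing and orbit sums

A direct way to find the $e_i$ would be to write down a basis of $A^G$. Over $L$ there is an obvious one: the indicator functions of the sets $\{\varphi:\operatorname{im}\varphi=U\}$. But these have denominators. Already for $n=m=1$, where $f=X^q-y^{q-1}X$, the indicator of $\{\varphi\ne0\}$ is $x^{q-1}/y^{q-1}$, which is not in $A$. To find $A^G$ this way one would have to control which combinations of indicators are integral. The dual module is easier. The functionals dual to indicators are sums of values over orbits, and these have no denominators.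

Let $\rho:A\to D$ be the $D$-linear map taking the coefficient of $x_1^{Q-1}\cdots x_n^{Q-1}$ in the monomial basis, and put $\langle a,b\rangle=\rho(ab)$. The map $A\to\mathrm{Hom}_D(A,D)$, $b\mapsto\langle\cdot,b\rangle$, is homogeneous of degree $-n(Q-1)$. Modulo $D_+$ it becomes the pairing on $T$ that takes the coefficient of the top monomial of $ab$. This pairing is perfect, because $x^\alpha$ pairs to $1$ with $\prod x_j^{Q-1-\alpha_j}$ and to $0$ with every other monomial. Source and target are free of the same rank, so by Nakayama the map $A\to\mathrm{Hom}_D(A,D)$ is an isomorphism.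

The pairing can be computed on the generic fibre. For a basis monomial, $\sum_{\varphi}\prod_j\varphi(x_j)^{\alpha_j}=\prod_j\sum_{w\in W}w^{\alpha_j}$. By Lemma 4.2 this is $c_W^n$ if all $\alpha_j=Q-1$, and $0$ otherwise. Hence
$$\rho(a)=c_W^{-n}\sum_{\varphi\in\mathrm{Hom}(V,W)}a(\varphi),\qquad\langle a,b\rangle=c_W^{-n}\sum_{\varphi\in\mathrm{Hom}(V,W)}a(\varphi)b(\varphi). \tag{5}$$

Let $r=\min(n,m)$. For a subspace $U\subseteq W$ with $\dim U\le r$ put
$$\sigma_U(b)=\sum_{\varphi:\,\operatorname{im}\varphi=U}b(\varphi)\in S_m .$$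
By (3), $\gamma\,\sigma_U(b)=\sigma_{\gamma U}(b)$ for $\gamma\in\mathrm{GL}(W)$. So $\sigma_{U_k}(b)\in S_m^{P_k}$ for $U_k=\langle y_1,\dots,y_k\rangle$, and the vanishing of $\sigma_{U_k}(b)$ is equivalent to the vanishing of $\sigma_U(b)$ for all $U$ of dimension $k$. Define
$$\Theta:A\to\prod_{k=0}^rS_m^{P_k},\qquad\Theta(b)=\big(\sigma_{U_k}(b)\big)_k,\qquad C=\Theta(A).$$
The map $\Theta$ is $D$-linear and preserves degrees, so $C$ is a graded $D$-module.

**Proposition 8.1.** $\mathrm{Hilb}(C,t)=\mathrm{Hilb}(D,t)\cdot t^{n(Q-1)}\,h(t^{-1})$.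

*Proof.* We show that $C$ is the dual of $A^G$. Let $\Psi:A\to\mathrm{Hom}_D(A^G,D)$, $b\mapsto\langle\cdot,b\rangle|_{A^G}$. Since $A^G$ is a direct summand of $A$, every functional on $A^G$ extends to $A$, so $\Psi$ is surjective.

**Step 1: $\ker\Theta\subseteq\ker\Psi$.** The group $G$ is transitive on $\{\varphi:\operatorname{im}\varphi=U\}$. Indeed, given $\varphi,\varphi'$ with image $U$, lift a basis of $U$ to vectors $v_i$ (under $\varphi$) and $v_i'$ (under $\varphi'$), complete by bases of the kernels, which have equal dimension, and let $g$ carry the basis for $\varphi'$ to that for $\varphi$; then $\varphi'=\varphi\circ g$. So for $a\in A^G$ the value $a(\varphi)$ depends only on $U=\operatorname{im}\varphi$; call it $a(U)$. By (5),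
$$\langle a,b\rangle=c_W^{-n}\sum_Ua(U)\,\sigma_U(b).$$
If $\Theta(b)=0$ then all $\sigma_U(b)$ vanish, so $\Psi(b)=0$.

**Step 2: $\ker\Psi\subseteq\ker\Theta$.** Let $\Psi(b)=0$. Then the $L$-linear extension of $\langle\cdot,b\rangle$ vanishes on $A^G\otimes_DL=(A\otimes_DL)^G$. This space contains the indicator function of $\{\varphi:\operatorname{im}\varphi=U\}$, whose pairing with $b$ is $c_W^{-n}\sigma_U(b)$. So $\sigma_U(b)=0$ for every $U$.

**Step 3: degrees.** Hence $C\cong A/\ker\Theta=A/\ker\Psi\cong\mathrm{Hom}_D(A^G,D)$, where an element of $C$ of degree $e$ corresponds to a functional of degree $e-n(Q-1)$. By Proposition 7.2, $\mathrm{Hom}_D(A^G,D)$ is free on a dual basis of degrees $-e_i$. So $C$ is free on generators of degrees $n(Q-1)-e_i$. $\square$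

**Example.** Let $n=m=1$, so $D=\mathbb F_q[c_0]$ with $c_0=-y^{q-1}=c_W$ and $\Theta(b)=\big(b(0),\sum_{a\ne0}b(ay)\big)$, writing $b(w)$ for the value at the map $x\mapsto w$. On the basis $1,x,\dots,x^{q-1}$ we get $\Theta(1)=(1,-1)$, $\Theta(x^{q-1})=(0,-y^{q-1})=(0,c_W)$ and $\Theta(x^e)=0$ for $0<e<q-1$ (if $q=2$, there are no such $e$). So $C$ is not all of $D\times D$. But its elements with first component $0$ are exactly $0\times c_WD$, and its first components fill $D$, giving $\mathrm{Hilb}(C,t)=(1+t^{q-1})\,\mathrm{Hilb}(D,t)$. The next section carries out this triangular description in general.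

## 9. Filtering $C$ by the dimension of the image

**Proposition 9.1.** $\displaystyle\mathrm{Hilb}(C,t)=\sum_{k=0}^rt^{n(q^k-1)}\,\mathrm{Hilb}(S_m^{P_k},t)$.

*Proof.* Let $C_k\subseteq C$ consist of the elements whose components in positions $0,\dots,k-1$ vanish. Then $C_0=C$ and $C_{r+1}=0$, and $C_k/C_{k+1}$ is isomorphic to its image $E_k\subseteq S_m^{P_k}$ under the $k$-th component. We show
$$E_k=c_{U_k}^n\,S_m^{P_k};$$
since $\deg c_{U_k}=q^k-1$, the proposition follows. Fix $k\le r$ and write $U=U_k$.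

**Step 1: $E_k\subseteq c_U^nS_m^{P_k}$.** The purpose of the filtration is to replace the awkward sum over surjections onto $U$ by a sum over all maps to $U$. Let $\Theta(b)\in C_k$. Then $\sigma_{U'}(b)=0$ for all $U'$ with $\dim U'<k$, so
$$\sigma_U(b)=\sum_{U'\subseteq U}\sigma_{U'}(b)=\sum_{\varphi\in\mathrm{Hom}(V,U)}b(\varphi).$$
Represent $b$ by a polynomial with coefficients in $D\subseteq S_m$ and reduce it modulo the monic polynomials $f_U(x_1),\dots,f_U(x_n)$ over $S_m$. This does not change the values at $\varphi\in\mathrm{Hom}(V,U)$. The result is a combination of monomials with all exponents at most $q^k-1$. Since $\mathrm{Hom}(V,U)=U^n$, the sum of a monomial factors over the variables, and Lemma 4.2 shows that $\sigma_U(b)$ is $c_U^n$ times the coefficient of $\prod_jx_j^{q^k-1}$. So $\sigma_U(b)\in c_U^nS_m$. Both $\sigma_U(b)$ and $c_U$ are $P_k$-invariant, hence so is the quotient.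

**Step 2: construct preimages.** Let $s\in S_m^{P_k}$. We need $b\in A$ with $\Theta(b)\in C_k$ and $\sigma_U(b)=c_U^ns$. The difficulty is that $b$ has coefficients in $D$ only, while $s$ need not lie in $D$. But by Lemma 4.3, $s=\Phi\big(c_0(U),\dots,c_{k-1}(U)\big)$ with $\Phi\in D[X_0,\dots,X_{k-1}]$, and the coefficients of $f_U$ can be obtained as values of polynomials in the $x_j$. As $k\le n$, put $Z=\langle x_1,\dots,x_k\rangle$. By Lemma 4.1,
$$\prod_{v\in Z}(X-v)=X^{q^k}+\sum_{i<k}\delta_iX^{q^i},\qquad\delta_i\in\mathbb F_q[x_1,\dots,x_k].$$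
If $\varphi\in\mathrm{Hom}(V,U)$ is injective on $Z$, then $\varphi(Z)=U$ and $\delta_i(\varphi)=c_i(U)$. To get rid of the other $\varphi$ we multiply by a Moore determinant. Set
$$b_0=\det\big(x_i^{q^{j-1}}\big)_{1\le i,j\le k}\cdot\prod_{j=1}^kx_j^{\,q^k-1-q^{j-1}}\cdot\prod_{j=k+1}^nx_j^{\,q^k-1},\qquad b=\Phi(\delta_0,\dots,\delta_{k-1})\,b_0 .$$
The exponents are nonnegative, as $q^k-1\ge q^{k-1}$ for $k\ge1$. (For $k=0$ the determinant and the products are $1$, $b_0=1$, and $b=s\in D$.)

**Step 3: low-rank maps do not contribute.** If $\varphi|_Z$ is not injective, then $\varphi(x_1),\dots,\varphi(x_k)$ satisfy an $\mathbb F_q$-linear relation. The rows of the matrix $\big(\varphi(x_i)^{q^{j-1}}\big)$ satisfy the same relation, and $b_0(\varphi)=b(\varphi)=0$. In particular $b(\varphi)=0$ when $\dim\operatorname{im}\varphi<k$, so $\Theta(b)\in C_k$. If $\varphi\in\mathrm{Hom}(V,U)$ is injective on $Z$, then $b(\varphi)=s\,b_0(\varphi)$, and this also holds, as $0=0$, when it is not. So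
$$\sigma_U(b)=\sum_{\varphi\in\mathrm{Hom}(V,U)}b(\varphi)=s\sum_{\varphi\in\mathrm{Hom}(V,U)}b_0(\varphi).$$

**Step 4: evaluate the last sum.** Expanding the determinant,
$$b_0=\sum_{\pi\in\mathfrak S_k}\mathrm{sgn}(\pi)\prod_{j\le k}x_j^{\,q^k-1-q^{j-1}+q^{\pi(j)-1}}\prod_{j>k}x_j^{\,q^k-1}.$$
If $\pi\ne1$, some $j$ has $\pi(j)<j$. Then $x_j$ has exponent less than $q^k-1$, the factor belonging to $x_j$ is zero by Lemma 4.2, and so is the contribution of $\pi$. For $\pi=1$ all exponents are $q^k-1$ and the contribution is $c_U^n$. Hence $\sigma_U(b)=c_U^ns$. $\square$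

## 10. Reversing $t$ and the proof of Theorem 1

*Proof of Theorem 1.* Compare Propositions 8.1 and 9.1, divide by $\mathrm{Hilb}(D,t)$ and use (2):
$$t^{n(q^m-1)}\,h(t^{-1})=\sum_{k=0}^{\min(n,m)}t^{n(q^k-1)}{m\brack k}_{q,t}. \tag{6}$$
This is an identity of rational functions, so we may replace $t$ by $t^{-1}$. From $\frac{1-t^{-a}}{1-t^{-b}}=t^{b-a}\,\frac{1-t^a}{1-t^b}$,
$${m\brack k}_{q,t^{-1}}=t^{\sum_{i<k}[(q^k-q^i)-(q^m-q^i)]}{m\brack k}_{q,t}=t^{-k(q^m-q^k)}{m\brack k}_{q,t}.$$
So $t^{-n(q^m-1)}h(t)=\sum_kt^{-n(q^k-1)-k(q^m-q^k)}{m\brack k}_{q,t}$, and multiplying by $t^{n(q^m-1)}$,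
$$h(t)=\sum_{k=0}^{\min(n,m)}t^{n(q^m-q^k)-k(q^m-q^k)}{m\brack k}_{q,t}=\sum_{k=0}^{\min(n,m)}t^{(n-k)(q^m-q^k)}{m\brack k}_{q,t}.$$
The second form of (1) is (2). $\blacksquare$

## 11. Parabolic subgroups

Let $\alpha=(\alpha_1,\dots,\alpha_\ell)$ be a composition of $n$ into positive parts. *Block $i$* consists of the variables numbered from $\alpha_1+\dots+\alpha_{i-1}+1$ to $\alpha_1+\dots+\alpha_i$. Let $V_i$ be the span of blocks $1,\dots,i$ ($V_0=0$) and $P_\alpha\le G$ the stabilizer of $V_1\subset\dots\subset V_\ell=V$. So $P_{(n)}=G$ and $P_{(1^n)}=B$; up to conjugacy the $P_\alpha$ are all the parabolic subgroups, that is, all overgroups of Borel subgroups. For $\beta=(\beta_1,\dots,\beta_\ell)$ with $0\le\beta_i\le\alpha_i$ (written $\beta\le\alpha$) and $|\beta|\le m$, put $B_i=\beta_1+\dots+\beta_i$ and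
$${m\brack\beta}_{q,t}=\frac{\mathrm{Hilb}(S_m^{P_\beta},t)}{\mathrm{Hilb}(S_m^{\mathrm{GL}_m(\mathbb F_q)},t)},$$
where $P_\beta\le\mathrm{GL}(W)$ is the stabilizer of the flag $F^\beta=(U_{B_1}\subseteq\dots\subseteq U_{B_\ell})$. For example, if $\alpha=(1,1)$ and $m\ge2$, the possible $\beta$ are $(0,0),(1,0),(0,1),(1,1)$, and $F^{(0,1)}=(0\subseteq U_1)$.

**Theorem 2.**
$$\mathrm{Hilb}\big(T^{P_\alpha},t\big)=\sum_{\beta\le\alpha,\ |\beta|\le m}t^{\,\sum_i(\alpha_i-\beta_i)(q^m-q^{B_i})}{m\brack\beta}_{q,t}.$$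

*Proof.* Write $P=P_\alpha\supseteq B$. The plan is that of Sections 7 to 10, with images replaced by flags of images.

**Step 1: lifting.** The index $[P:B]$ is the product of the indices of Borel subgroups in the $\mathrm{GL}_{\alpha_i}(\mathbb F_q)$, so $[P:B]=\prod_i\prod_{j\le\alpha_i}[j]_q\equiv1\pmod p$. The transfer $\mathrm{Tr}=\sum_{gB\in P/B}g:A^B\to A^P$ is the identity on $A^P$, so $A^P$ is a direct summand of $A^B$, hence a free graded summand of $A$. An element $\tau\in T^P$ lifts to $a\in A^B$ by Proposition 7.2, and $\mathrm{Tr}(a)\in A^P$ maps to $[P:B]\tau=\tau$. Therefore $A^P\otimes_D\mathbb F_q=T^P$.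

**Step 2: orbits.** For a flag $F=(F_1\subseteq\dots\subseteq F_\ell)$ in $W$ let $X_F=\{\varphi:\varphi(V_i)=F_i\text{ for all }i\}$, and call $\beta_i=\dim F_i-\dim F_{i-1}$ (with $F_0=0$) the type of $F$. These sets partition $\mathrm{Hom}(V,W)$ and are $P$-stable. We claim that $P$ is transitive on each nonempty $X_F$. Fix vectors $w_{i,1},\dots,w_{i,\beta_i}\in F_i$ forming a basis of $F_i/F_{i-1}$. Given $\varphi\in X_F$, choose $v_{i,s}\in V_i$ with $\varphi(v_{i,s})=w_{i,s}$, and vectors of $\ker\varphi\cap V_i$ forming a basis of $(\ker\varphi\cap V_i)/(\ker\varphi\cap V_{i-1})$. Since $\dim(\ker\varphi\cap V_i)=\dim V_i-\dim F_i$, there are $\alpha_i-\beta_i$ of the latter. These $\alpha_i$ vectors form a basis of $V_i/V_{i-1}$: if a combination lies in $V_{i-1}$, applying $\varphi$ shows that the coefficients of the $v_{i,s}$ vanish, and then the kernel vectors are independent modulo $\ker\varphi\cap V_{i-1}$. So all of them together form a basis of $V$ adapted to the flag $(V_i)$. Do the same for $\varphi'\in X_F$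 with the same $w_{i,s}$. The map $g$ carrying the basis for $\varphi'$ to the basis for $\varphi$ is in $P$, and $\varphi'=\varphi\circ g$.

If $X_F\ne\emptyset$, the count $\alpha_i-\beta_i\ge0$ shows $\beta\le\alpha$, and $|\beta|=\dim F_\ell\le m$. Conversely, if $\beta\le\alpha$, send the first $\beta_i$ variables of block $i$ to the $w_{i,s}$ and the rest to $0$; so $X_F\ne\emptyset$.

**Step 3: duality.** Put $\sigma_F(b)=\sum_{\varphi\in X_F}b(\varphi)$. By (3), $\gamma\sigma_F(b)=\sigma_{\gamma F}(b)$, so $\sigma_{F^\beta}(b)\in S_m^{P_\beta}$. As $\mathrm{GL}(W)$ is transitive on flags of type $\beta$, $\sigma_{F^\beta}(b)=0$ implies $\sigma_F(b)=0$ for all $F$ of type $\beta$. Let $\Theta(b)=\big(\sigma_{F^\beta}(b)\big)_\beta\in\prod_\beta S_m^{P_\beta}$ and $C=\Theta(A)$. The map $\Psi:A\to\mathrm{Hom}_D(A^P,D)$, $b\mapsto\langle\cdot,b\rangle|_{A^P}$, is surjective since $A^P$ is a summand. For $a\in A^P$ the value $a(\varphi)$ is a constant $a(F)$ on $X_F$, and $\langle a,b\rangle=c_W^{-n}\sum_Fa(F)\sigma_F(b)$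 by (5), so $\ker\Theta\subseteq\ker\Psi$. If $\Psi(b)=0$, pairing $b$ with the indicator function of $X_F$, which lies in $(A\otimes_DL)^P=A^P\otimes_DL$, gives $\sigma_F(b)=0$. So $\ker\Psi=\ker\Theta$ and $C\cong\mathrm{Hom}_D(A^P,D)$ with a degree shift by $n(Q-1)$. By Step 1 the degrees of a basis of $A^P$ are those of a basis of $T^P$. Hence
$$\mathrm{Hilb}(C,t)=\mathrm{Hilb}(D,t)\,t^{n(Q-1)}\,\mathrm{Hilb}(T^P,t^{-1}).$$

**Step 4: filtration, upper bound.** Order the $\beta$'s by a linear extension of the partial order $\beta'\preceq\beta\iff B_i'\le B_i$ for all $i$. Filter $C$ by the vanishing of the components that precede a given $\beta$, and let $E_\beta\subseteq S_m^{P_\beta}$ be the graded piece at $\beta$: the set of $\beta$-components of elements of $C$ whose preceding components vanish. We claim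
$$E_\beta=\prod_ic_{F_i}^{\alpha_i}\cdot S_m^{P_\beta},\qquad F=F^\beta .$$
For $\subseteq$, let the components of $\Theta(b)$ preceding $\beta$ vanish. A flag $F'\ne F$ with $F_i'\subseteq F_i$ for all $i$ has type $\beta'\preceq\beta$, $\beta'\ne\beta$, so $\sigma_{F'}(b)=0$ (trivially if $X_{F'}=\emptyset$). Hence
$$\sigma_F(b)=\sum_{\varphi:\ \varphi(V_i)\subseteq F_i\ \forall i}b(\varphi).$$
As $F_1\subseteq\dots\subseteq F_\ell$, the condition says that $\varphi(x_j)\in F_i$ for $x_j$ in block $i$, so the values on the variables are independent of each other. Reduce $b$ over $S_m$ modulo $f_{F_i}(x_j)$ for each $x_j$ in block $i$. By Lemma 4.2 the sum is $\prod_ic_{F_i}^{\alpha_i}$ times the coefficient of the monomial in which the variables of block $i$ have exponent $q^{B_i}-1$. The quotient is $P_\beta$-invariant, since $\sigma_F(b)$ and all $c_{F_i}$ are.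

**Step 5: filtration, construction of preimages.** Let $s\in S_m^{P_\beta}$. Let $z_1,\dots,z_{B_\ell}$ be, in order, the first $\beta_1$ variables of block $1$, the first $\beta_2$ of block $2$, and so on. Put $Z_i=\langle z_1,\dots,z_{B_i}\rangle\subseteq V_i$, and let $i(j)$ be the block of $z_j$, so $j\le B_{i(j)}$. By Lemma 4.3, $s$ is a polynomial $\Phi$ over $D$ in the coefficients of $f_{F_1},\dots,f_{F_\ell}$. Let $\tilde\Phi$ be $\Phi$ evaluated at the corresponding coefficients of the polynomials $\prod_{v\in Z_i}(X-v)$. Set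
$$b_0=\det\big(z_a^{q^{j-1}}\big)_{a,j\le B_\ell}\ \prod_{j\le B_\ell}z_j^{\,q^{B_{i(j)}}-1-q^{j-1}}\ \prod_i\ \prod_{x\text{ in block }i,\ x\notin\{z_j\}}x^{\,q^{B_i}-1},\qquad b=\tilde\Phi\,b_0 .$$
The exponents are nonnegative because $j\le B_{i(j)}$.

If $b_0(\varphi)\ne0$, the determinant shows that $\varphi$ is injective on $Z_\ell$, so $\dim\varphi(V_i)\ge\dim\varphi(Z_i)=B_i$ for all $i$. Hence a component $\beta'$ of $\Theta(b)$ can be nonzero only if $\beta\preceq\beta'$, and the components preceding $\beta$ vanish. If moreover $\varphi(V_i)\subseteq F_i$ for all $i$, then by dimension $\varphi(Z_i)=\varphi(V_i)=F_i$. So $\varphi\in X_F$, the coefficients of $\prod_{v\in Z_i}(X-v)$ take at $\varphi$ the values of those of $f_{F_i}$, and $b(\varphi)=s\,b_0(\varphi)$. All other $\varphi$ with $\varphi(V_i)\subseteq F_i$ for all $i$ have $b_0(\varphi)=b(\varphi)=0$. Therefore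
$$\sigma_F(b)=s\sum_{\varphi:\ \varphi(V_i)\subseteq F_i\ \forall i}b_0(\varphi).$$
Expand the determinant as $\sum_\pi\mathrm{sgn}(\pi)\prod_jz_j^{q^{\pi(j)-1}}$. In the term of $\pi$, the exponent of $z_j$ in $b_0$ is $q^{B_{i(j)}}-1-q^{j-1}+q^{\pi(j)-1}$, and $\varphi(z_j)$ runs over $F_{i(j)}$, of dimension $B_{i(j)}$. If $\pi\ne1$, some $\pi(j)<j$, the exponent of $z_j$ is less than $q^{B_{i(j)}}-1$, and the term sums to zero by Lemma 4.2. The term $\pi=1$ gives $\prod_ic_{F_i}^{\alpha_i}$. So $\sigma_F(b)=s\prod_ic_{F_i}^{\alpha_i}$, which proves the claim.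

**Step 6: reverse $t$.** Since $\deg\prod_ic_{F_i}^{\alpha_i}=\sum_i\alpha_i(q^{B_i}-1)$, Steps 3 to 5 give
$$t^{n(q^m-1)}\,\mathrm{Hilb}(T^P,t^{-1})=\sum_\beta t^{\sum_i\alpha_i(q^{B_i}-1)}{m\brack\beta}_{q,t}.$$
By the degrees in Lemma 4.3 (with $F_{\ell+1}=W$; the factors for $i=\ell+1$ cancel),
$${m\brack\beta}_{q,t}=\prod_{i=1}^\ell\ \prod_{l<\beta_i}\frac{1-t^{q^m-q^{B_{i-1}+l}}}{1-t^{q^{B_i}-q^{B_{i-1}+l}}},\qquad{m\brack\beta}_{q,t^{-1}}=t^{-\sum_i\beta_i(q^m-q^{B_i})}{m\brack\beta}_{q,t}.$$
Replace $t$ by $t^{-1}$ and multiply by $t^{n(q^m-1)}=t^{\sum_i\alpha_i(q^m-1)}$. The exponent in the term of $\beta$ becomes $\sum_i\alpha_i(q^m-q^{B_i})-\sum_i\beta_i(q^m-q^{B_i})$. $\blacksquare$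

**A check.** For $q=n=m=2$ and $\alpha=(1,1)$ the terms are as follows: $\beta=(0,0)$ gives $t^{3+3}=t^6$; $\beta=(1,0)$ gives $t^2(1+t+t^2)$; $\beta=(0,1)$ gives $t^3(1+t+t^2)$; $\beta=(1,1)$ gives ${2\brack(1,1)}_{2,t}=\frac{(1-t^3)(1-t^2)}{(1-t)(1-t^2)}=1+t+t^2$. At $t=1$ the total is $1+3+3+3=10=N_B(2,2)$, as found in Section 6.

## 12. Cofixed spaces and base change

For a representation $M$ of $G$ let $M_G$ be the largest quotient of $M$ on which $G$ acts trivially.

**Corollary 3.**
$$\mathrm{Hilb}(T_G,t)=\sum_{k=0}^{\min(n,m)}t^{n(q^k-1)}{m\brack k}_{q,t},\qquad\mathrm{Hilb}(S_G,t)=\sum_{k=0}^n\frac{t^{n(q^k-1)}}{\prod_{i=0}^{k-1}(1-t^{q^k-q^i})}.$$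

*Proof.* By (5) and (3), $\rho(ga)=c_W^{-n}\sum_\varphi a(\varphi\circ g)=\rho(a)$, so $\rho$ is $G$-invariant. Reducing modulo $D_+$, the perfect pairing $T_d\times T_{n(Q-1)-d}\to\mathbb F_q$ is $G$-invariant, so $T_{n(Q-1)-d}$ is the dual representation of $T_d$. The functionals on $(T_d)_G$ are the $G$-invariant functionals on $T_d$, so $(T_d)_G$ is dual to $(T_{n(Q-1)-d})^G$. Therefore $\mathrm{Hilb}(T_G,t)=t^{n(Q-1)}h(t^{-1})$, and the first formula is (6). For the second, if $d<q^m$ then $S_d=T_d$, so $(S_d)_G=(T_d)_G$. Fix $d$ and let $m\to\infty$. For $m\ge n$ the sum runs over $0\le k\le n$, and $\prod_{i<k}(1-t^{q^m-q^i})\to1$ coefficientwise. $\blacksquare$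

The last statement says that the phenomenon in the model of Section 5 does not occur for parabolic subgroups, at any point of the family.

**Corollary 4.** Let $K$ be any commutative $\mathbb F_q$-algebra, $\lambda_0,\dots,\lambda_{m-1}\in K$, and $f_\lambda=X^{q^m}+\sum_i\lambda_iX^{q^i}$. For every parabolic subgroup $P_\alpha$, the $K$-module $\big(K[x_1,\dots,x_n]/(f_\lambda(x_1),\dots,f_\lambda(x_n))\big)^{P_\alpha}$ is free, of rank $\#\big(\mathrm{Hom}(\mathbb F_q^n,\mathbb F_q^m)/P_\alpha\big)$, and equals $A^{P_\alpha}\otimes_DK$ (via $c_i\mapsto\lambda_i$).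

*Proof.* The ring in question is $A\otimes_DK$. First take $B$, and let $u:A\to\prod_{g\in B}A$ be as in the proof of Proposition 7.2. By Lemma 7.1, $A=\ker u\oplus M'$, and $u$ maps $M'$ isomorphically onto a direct summand of the target. After tensoring with $K$ the map is still injective on $M'\otimes_DK$ and zero on $\ker u\otimes_DK$. So $(A\otimes_DK)^B=\ker(u\otimes_DK)=A^B\otimes_DK$.

For $P=P_\alpha$, Step 1 of Section 11 shows that $A^P$ is a free direct summand of $A$, so $A^P\otimes_DK$ is a submodule of $A\otimes_DK$, free over $K$, and it consists of $P$-invariants. Conversely let $\tau\in(A\otimes_DK)^P\subseteq(A\otimes_DK)^B=A^B\otimes_DK$. Since $[P:B]\equiv1\pmod p$, $\tau=[P:B]\,\tau=\mathrm{Tr}(\tau)$ with $\mathrm{Tr}=\sum_{gB\in P/B}g$. As $\mathrm{Tr}$ maps $A^B$ into $A^P$, $\tau\in A^P\otimes_DK$. The rank is given by (4). $\blacksquare$
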